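# Free modules with binomial ranks in the tridiagonal algebra

## 1. Rows of Pascal's triangle for $d=0,1,2$

An algebra $T$ is generated by two elements $a$ and $a^*$. Each satisfies a polynomial with $d+1$ distinct roots, and each is "tridiagonal" with respect to the eigenspaces of the other. The corner $e_0^*Te_0^*$ is commutative, so the left ideal $Te_0^*$ is a module over a polynomial ring $R$ in $d$ variables. The idempotents $e_i$ (for $a$) and $e_i^*$ (for $a^*$) cut this module into $d+1$ slices, in two ways. How big are the slices?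

The answer one would first guess is that the $i$-th slice is free of rank $\binom di$: rank $1$ for $d=0$, ranks $1,1$ for $d=1$, ranks $1,2,1$ for $d=2$, and so on. Two things should make us hesitate. The field is arbitrary, finite fields included, and the eigenvalues are subject only to mild constraints, so some special choice could misbehave. And *free* is more than *having a rank*. We fix the definitions and test the guess.

**Definition (data).** $\mathbb F$ is a field, $d\ge 0$ is an integer, and $\{\theta_i\}_{i=0}^d$, $\{\theta_i^*\}_{i=0}^d$ are scalars in $\mathbb F$ such that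

(i) $\theta_i\ne\theta_j$ and $\theta^*_i\ne\theta^*_j$ for $i\ne j$;

(ii) the expressions $\frac{\theta_{i-2}-\theta_{i+1}}{\theta_{i-1}-\theta_i}$ and $\frac{\theta^*_{i-2}-\theta^*_{i+1}}{\theta^*_{i-1}-\theta^*_i}$ are equal and independent of $i$ for $2\le i\le d-1$.

For instance, $\theta_i=\theta_i^*=i$ in characteristic $0$ gives the constant value $(-3)/(-1)=3$. If $\theta_i=\theta_i^*=Q^i$ with distinct powers, the value is $\frac{Q^{-2}-Q}{Q^{-1}-1}=Q+1+Q^{-1}$. For $d\le 2$ condition (ii) is empty.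

**Definition (the algebra $T$).** $T$ is the $\mathbb F$-algebra with generators $a,\{e_i\}_{i=0}^d,a^*,\{e_i^*\}_{i=0}^d$ and relations
$$e_ie_j=\delta_{ij}e_i,\quad e_i^*e_j^*=\delta_{ij}e_i^*,\quad 1=\sum_i e_i=\sum_i e_i^*,\quad a=\sum_i\theta_ie_i,\quad a^*=\sum_i\theta_i^*e_i^*,$$
$$e_i^*ae_j^*=0\ \text{ and }\ e_ia^*e_j=0\quad\text{whenever }|i-j|>1 .$$

Put $\tau_i(x)=\prod_{h=0}^{i-1}(x-\theta_h)$. **The quoted fact**, which we use without proof, is that over any field and for all scalars satisfying (i), (ii), the algebra $e_0^*Te_0^*$ is commutative and is generated by the elements $e_0^*\tau_i(a)e_0^*$ $(1\le i\le d)$. So with $R=\mathbb F[\lambda_1,\dots,\lambda_d]$ there is a surjective homomorphism $\mu:R\to e_0^*Te_0^*$, $\lambda_i\mapsto e_0^*\tau_i(a)e_0^*$. The left ideal $Te_0^*$ is a right $R$-module by $v.r=v\mu(r)$. This action commutes with left multiplication by $T$, so $e_i^*Te_0^*$ and $e_iTe_0^*$ are $R$-submodules.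

**Definition (free, rank).** An $R$-basis of a right $R$-module $W$ is a sequence $z_1,\dots,z_n$ in $W$ such that every element of $W$ is uniquely of the form $\sum z_j.r_j$ with $r_j\in R$. If there is one, $W$ is free and $n$ is its rank. For a finitely generated $W$ that need not be free, we call $\dim_{\mathrm{Frac}(R)}W\otimes_R\mathrm{Frac}(R)$ the rank; the two notions agree for free modules.

The problem, from Kazumasa Nomura and Paul Terwilliger, "Tridiagonal pairs and the $\mu$-conjecture", arXiv:0908.2604 (2009), is to prove or disprove: *for $0\le i\le d$ the $R$-submodules $e_i^*Te_0^*$ and $e_iTe_0^*$ are both free with rank $\binom di$.*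

**The case $d=0$.** Here $e_0=e_0^*=1$, $T=\mathbb F=R$, and the rank is $1$.

**The case $d=1$.** No pair has $|i-j|>1$, so with $e=e_1$, $f=e_0^*$ the algebra is $\mathbb F\langle e,f\rangle/(e^2=e,\ f^2=f)$. The words in which $e$ and $f$ alternate form a basis, since the rules $ee\to e$, $ff\to f$ shorten words and their overlaps $eee$, $fff$ resolve. So $Tf$ has basis $f,ef,fef,efef,\dots$, that is, $f(fef)^k$ and $ef(fef)^k$ for $k\ge0$. The variable $\lambda_1$ acts as right multiplication by $f(a-\theta_0)f=(\theta_1-\theta_0)fef$. Hence $Tf$ is free over $R$ with basis $f,\ ef$. The slices are $e_0^*Tf=f.R$, $e_1Tf=ef.R$, $e_1^*Tf=(1-f)ef.R$ and $e_0Tf=(1-e)f.R$. The first two are visibly free of rank $1$. If $(1-f)ef.r=0$, then $ef.r=fef.r\in f.R$, so $r=0$. If $(1-e)f.r=0$, then $f.r=ef.r$, so $r=0$. All slices are free of rank $1$.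

**The case $d=2$, spanning.** In $Te_0^*$ put
$$u_\emptyset=e_0^*,\quad u_1=(a-\theta_0)e_0^*,\quad u_2=(a-\theta_0)(a-\theta_1)e_0^*,\quad u_{21}=(a^*-\theta_2^*)u_2 .$$
I claim that
$$\begin{aligned}
au_\emptyset&=\theta_0u_\emptyset+u_1,& a^*u_\emptyset&=\theta_0^*u_\emptyset,\\
au_1&=\theta_1u_1+u_2,& a^*u_1&=\theta_1^*u_1+u_\emptyset.(\theta_0^*-\theta_1^*)\lambda_1,\\
au_2&=\theta_2u_2,& a^*u_2&=\theta_2^*u_2+u_{21},\\
au_{21}&=\theta_1u_{21}+u_2.f,& a^*u_{21}&=\theta_1^*u_{21}+u_\emptyset.(\theta_0^*-\theta_1^*)(\theta_0^*-\theta_2^*)\lambda_2,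
\end{aligned}\tag{1}$$
with
$$f=(\theta_0^*-\theta_1^*)\lambda_1+\theta_0^*(\theta_0-\theta_1)+\theta_1^*(\theta_2-\theta_0)+\theta_2^*(\theta_1-\theta_2).\tag{2}$$
The first three lines on the left and the first and third on the right are immediate. Since $e_2^*ae_0^*=0$, we have $u_1=e_0^*u_1+e_1^*u_1$, so $(a^*-\theta_1^*)u_1=(\theta_0^*-\theta_1^*)e_0^*u_1=u_\emptyset.(\theta_0^*-\theta_1^*)\lambda_1$. Next, $u_{21}=\sum_{j\le1}(\theta_j^*-\theta_2^*)e_j^*u_2$, so $(a^*-\theta_1^*)u_{21}=(\theta_0^*-\theta_1^*)(\theta_0^*-\theta_2^*)e_0^*u_2$, and $e_0^*u_2=u_\emptyset.\lambda_2$.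

The entry $au_{21}$ needs an idea. We have $u_2=c\,e_2e_0^*$ with $c=(\theta_2-\theta_0)(\theta_2-\theta_1)$, and $e_0a^*e_2=0$, so $u_{21}\in e_1T+e_2T$ and $(a-\theta_1)u_{21}=(\theta_2-\theta_1)c\,e_2(a^*-\theta_2^*)e_2e_0^*$. We must rewrite $e_2a^*e_2e_0^*$. As $e_2a^*e_0=0$, two linear equations hold for $p=e_2a^*e_1e_0^*$ and $p'=e_2a^*e_2e_0^*$:
$$p+p'=e_2a^*e_0^*=\theta_0^*e_2e_0^*,\qquad \theta_1p+\theta_2p'=e_2a^*ae_0^*=\theta_1^*\theta_2e_2e_0^*+(\theta_0^*-\theta_1^*)e_2e_0^*ae_0^*,$$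
where the last step uses $a^*ae_0^*=\theta_1^*ae_0^*+(\theta_0^*-\theta_1^*)e_0^*ae_0^*$. The determinant is $\theta_2-\theta_1\neq0$, and $e_0^*ae_0^*=u_\emptyset.(\lambda_1+\theta_0)$, so
$$(\theta_2-\theta_1)p'=e_2e_0^*.\big(\theta_1^*\theta_2-\theta_1\theta_0^*+(\theta_0^*-\theta_1^*)(\lambda_1+\theta_0)\big).$$
Subtracting $(\theta_2-\theta_1)\theta_2^*e_2e_0^*$ and multiplying by $c$ gives $(a-\theta_1)u_{21}=u_2.f$ with $f$ as in (2). So (1) holds. The $R$-span of the four elements is stable under $a$ and $a^*$ and contains $e_0^*$, hence equals $Te_0^*$.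

**The case $d=2$, independence.** Let $a,a^*$ act on $R^4$, with standard basis $\epsilon_\emptyset,\epsilon_1,\epsilon_2,\epsilon_{21}$, by the table (1). Put $U_0=R\epsilon_\emptyset$, $U_1=R\epsilon_1+R\epsilon_{21}$, $U_2=R\epsilon_2$. Then $(a-\theta_i)U_i\subseteq U_{i+1}$ and $(a^*-\theta_i^*)U_i\subseteq U_{i-1}$, so $\prod(a-\theta_i)=0=\prod(a^*-\theta^*_i)$, and Lagrange interpolation defines orthogonal idempotents $e_i$, $e_i^*$ on $R^4$ with sum $1$. Four relations remain.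

First, $e_2R^4=R\epsilon_2$ and $a^*\epsilon_2\in U_1+U_2=(e_1+e_2)R^4$, so $e_0a^*e_2=0$. Likewise $e_0^*R^4=R\epsilon_\emptyset$ and $a\epsilon_\emptyset\in U_0+U_1=(e_0^*+e_1^*)R^4$, so $e_2^*ae_0^*=0$.

Next, $e_0R^4=Rw$ with $w=\epsilon_\emptyset+\frac{1}{\theta_0-\theta_1}\epsilon_1+\frac1{(\theta_0-\theta_1)(\theta_0-\theta_2)}\epsilon_2$. From $e_2=c^{-1}(a-\theta_0)(a-\theta_1)$ we get that $e_2$ sends $\epsilon_\emptyset,\epsilon_1,\epsilon_2,\epsilon_{21}$ to $\frac1c\epsilon_2,\ \frac1{\theta_2-\theta_1}\epsilon_2,\ \epsilon_2,\ \frac{f}{\theta_2-\theta_1}\epsilon_2$. So $c(\theta_0-\theta_1)$ times the coefficient of $\epsilon_2$ in $e_2a^*w$ is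
$$\theta_0^*(\theta_0-\theta_1)+(\theta_0^*-\theta_1^*)\lambda_1+\theta_1^*(\theta_2-\theta_0)-\theta_2^*(\theta_2-\theta_1)-f=0 .$$
So $e_2a^*e_0=0$.

Finally $e_2^*R^4=Rw^*$ with $w^*=\epsilon_2+\frac{1}{\theta_2^*-\theta_1^*}\big(\epsilon_{21}-(\theta_0^*-\theta_1^*)\lambda_2\epsilon_\emptyset\big)$. The idempotent $e_0^*$ sends $\epsilon_\emptyset,\epsilon_1,\epsilon_2,\epsilon_{21}$ to $1,\lambda_1,\lambda_2,(\theta_0^*-\theta_2^*)\lambda_2$ times $\epsilon_\emptyset$. So $e_0^*aw^*$ is $\frac{\lambda_2}{\theta_2^*-\theta_1^*}\epsilon_\emptyset$ times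
$$\theta_2(\theta_2^*-\theta_1^*)+\theta_1(\theta_0^*-\theta_2^*)+f-(\theta_0^*-\theta_1^*)(\theta_0+\lambda_1),$$
which is $0$ after inserting (2). So $e_0^*ae_2^*=0$, and $R^4$ is a $T$-module with $R$-linear action.

By the table, $e_0^*\tau_i(a)e_0^*\epsilon_\emptyset=\lambda_i\epsilon_\emptyset$. So $m\mapsto m\epsilon_\emptyset$ is an $R$-linear map $Te_0^*\to R^4$ that sends $u_s$ to $\epsilon_s$. The $u_s$ span and their images are independent. Hence $M=Te_0^*$ is free of rank $4$.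

For the slices, identify $M$ with $R^4$ and let $Y_i=U_0+\dots+U_i$. The product $\prod_{h\le i}(a^*-\theta_h^*)$ kills $Y_i$, and $\prod_{h>i}(a^*-\theta^*_h)$ kills $M/Y_i$. So $e_i^*$ kills $Y_{i-1}$ and $M/Y_i$, and it acts as $1$ on $Y_i/Y_{i-1}$. Therefore $e_i^*M=e_i^*Y_i\cong Y_i/Y_{i-1}\cong U_i$, with ranks $1,2,1$. The same argument with $U_i+\dots+U_2$ and $a$ gives $e_iM\cong U_i$. The guess survives, over every field.

## 2. Words with decreasing degrees

In the case $d=2$ the basis consisted of words in which one alternately applies a polynomial in $a$ and a polynomial in $a^*$, with *strictly decreasing degrees*. This is the general pattern.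

**Definition (the elements $u_s$).** For $s=\{c_1>c_2>\dots>c_n\}\subseteq\{1,\dots,d\}$ put $i_k=c_1-c_2+\dots+(-1)^{k-1}c_k$ $(0\le k\le n)$ and $i(s)=i_n$. As the $c_k$ decrease, $0\le i_k\le d$. Put $u_\emptyset=e_0^*$ and, with $s'=\{c_1>\dots>c_{n-1}\}$,
$$u_s=\prod_{h=i_{n-1}}^{i_n-1}(a-\theta_h)\;u_{s'}\quad(n\text{ odd}),\qquad u_s=\prod_{h=i_n+1}^{i_{n-1}}(a^*-\theta_h^*)\;u_{s'}\quad(n\text{ even}).$$
The polynomial applied at step $n$ is monic of degree $c_n$.

Think of a marker that starts at $0$, climbs $c_1$, descends $c_2$, climbs $c_3$, and so on; $i(s)$ is where it stops. For $d=3$ and $s=\{3,2,1\}$ the marker visits $0,3,1,2$ and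
$$u_{321}=(a-\theta_1)\,(a^*-\theta_2^*)(a^*-\theta_3^*)\,(a-\theta_2)(a-\theta_1)(a-\theta_0)e_0^* .$$
For $d=3$ the endpoints are: $i=0$ for $\emptyset$; $i=1$ for $\{1\},\{2,1\},\{3,2\}$; $i=2$ for $\{2\},\{3,1\},\{3,2,1\}$; $i=3$ for $\{3\}$. That is the row $1,3,3,1$.

**Theorem 1.** For every field $\mathbb F$, every $d\ge0$ and all scalars satisfying (i), (ii), $Te_0^*$ is a free $R$-module with basis $\{u_s\}_{s\subseteq\{1,\dots,d\}}$. For $0\le i\le d$, $\{e_i^*u_s:i(s)=i\}$ is an $R$-basis of $e_i^*Te_0^*$ and $\{e_iu_s:i(s)=i\}$ is an $R$-basis of $e_iTe_0^*$. Each of these two bases has exactly $\binom di$ elements. In particular the statement in question is true.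

**Lemma 2.** Exactly $\binom di$ subsets $s\subseteq\{1,\dots,d\}$ have $i(s)=i$.

*Proof.* Let $J(s)=\{j\in\{1,\dots,d\}:\#\{k:c_k\ge j\}\text{ is odd}\}$. With $c_{n+1}=0$, the number $\#\{k:c_k\ge j\}$ equals $k\geq 1$ exactly for $c_{k+1}<j\le c_k$, so $|J(s)|=\sum_{k\text{ odd}}(c_k-c_{k+1})=i(s)$. The count changes between $j+1$ and $j$ exactly when $j\in s$, and then by one. So $j\in s$ if and only if exactly one of $j,j+1$ lies in $J(s)$, with $d+1\notin J(s)$. Hence $s$ is determined by $J(s)$, and $s\mapsto J(s)$ is an injection of the finite set of all subsets into itself, so a bijection. The subsets with $i(s)=i$ correspond to those with $|J|=i$. $\square$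

## 3. Where the computation for $d=2$ stops

For $d=2$ we did two things: we *rewrote* $au_s$ and $a^*u_s$ in terms of the $u_t$, which produced matrices over $R$; then we *checked* that the matrices satisfy the relations of $T$, which gave independence. For general $d$ one would try the same.

The first half generalizes. The second half stops for lack of formulas. The entry $f$ came from inverting a $2\times2$ system; in general one inverts a determinant of size about $d^2$ (Lemma 3 below), repeatedly, and the argument gives no closed form for the resulting matrices. Without formulas there is nothing to substitute into the relations.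

One may instead look for a ready-made $2^d$-dimensional module on which the $u_s$ are visibly independent. We will build one out of quantum groups. It requires $\theta_i=\alpha_0+\alpha_1q^{2i-d}+\alpha_2q^{d-2i}$ with $\alpha_1\alpha_2\ne0$, and this excludes honest data. For $\theta_i=i$ the common value in (ii) is $3$, and the recurrence $\theta_{i+1}-3\theta_i+3\theta_{i-1}-\theta_{i-2}=0$ has the triple root $1$; there are no three distinct exponentials to combine.

The way past this point is to let the two halves help each other. The rewriting works over *every* base ring in which the differences of eigenvalues are invertible, so it can be done once over a universal ring $O$ that maps to all $(\mathbb F,\theta,\theta^*)$. This gives matrices with entries in $O[\lambda_1,\dots,\lambda_d]$, unknown but existing. That they satisfy the relations of $T$ is a set of polynomial identities. To prove such identities it suffices to prove them over a field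 containing $O$, and there the eigenvalues are generic, so the quantum group module is available. Once proved, the identities are carried along $O\to\mathbb F$.

## 4. Spanning over an arbitrary base ring

In this section $k$ is a commutative ring with elements $\theta_i,\theta_i^*$ $(0\le i\le d)$ such that $\theta_i-\theta_j$ and $\theta_i^*-\theta_j^*$ are units for $i\ne j$. Condition (ii) is not needed. $T_k$ is the $k$-algebra with the presentation of Section 1, and the $u_s$ are defined in it as before. Products of subspaces mean $k$-spans of products. Put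
$$D=\sum_i ke_i,\quad D_b=\sum_{m\le b}ka^m,\quad D^*=\sum_i ke^*_i,\quad D_b^*=\sum_{m\le b}ka^{*m},\quad D_{-1}=D^*_{-1}=0 .$$
The Vandermonde determinants in the $\theta_i$ and in the $\theta_i^*$ are units, so $D=D_d$, $D^*=D_d^*$.

**Lemma 3.** For $0\le b\le d$: $\;Da^{*b}D\subseteq D_{b-1}a^{*b}D+Da^{*b}D_b$. The same holds with starred and unstarred objects exchanged.

The lemma says: if a power $a^{*b}$ stands between two polynomials in $a$, then the left one can be reduced below degree $b$ or the right one to degree at most $b$. For $d=2$, $b=1$ this rewrites $a\,a^*a^2$ and $a^2a^*a^2$.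

*Proof.* **Translation to functions.** We turn the claim into an interpolation problem. Inserting $1=\sum e_h$ between the factors of $a^{*b}$ shows $e_ia^{*b}e_j=0$ if $|i-j|>b$. So for a function $\phi:\{0,\dots,d\}^2\to k$ the element $\Psi(\phi)=\sum_{i,j}\phi(i,j)e_ia^{*b}e_j$ depends only on $\phi|_{\Omega_b}$, where $\Omega_b=\{(i,j):|i-j|\le b\}$. The image of $\Psi$ is $Da^{*b}D$, and $\Psi$ sends $Y^mZ^n$, meaning $(i,j)\mapsto\theta_i^m\theta_j^n$, to $a^ma^{*b}a^n$. So it suffices that the monomials $Y^mZ^n$ with $0\le m,n\le d$ and ($m<b$ or $n\le b$) span all functions on $\Omega_b$. The excluded pairs have $m\ge b$ and $n>b$, so there are $(d+1)^2-(d+1-b)(d-b)$ monomials. Also $|\Omega_b|=(d+1)^2-2\sum_{j=1}^{d-b}j$ is the same number. So we need a square determinant to be a unit of $k$, and for this it suffices that it is nonzero modulo every maximal ideal. The differences stay nonzero modulo a maximal ideal. So let $k$ be a field,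 and let $f=\sum c_{mn}Y^mZ^n$ (sum over our monomials) vanish on $\Omega_b$, i.e. $f(\theta_i,\theta_j)=0$ for $|i-j|\le b$. We show $f=0$.

**Killing the high powers of $Z$.** We isolate the terms with $n>b$, for which $m<b$. Write
$$f(\theta_i,Z)=g_i(Z)+\sum_{m<b}\theta_i^mh_m(Z),\quad h_m=\sum_{n>b}c_{mn}Z^n,\quad g_i=\sum_{n\le b}\Big(\sum_mc_{mn}\theta_i^m\Big)Z^n .$$
Recall that the divided difference of $F$ on distinct nodes $x_0,\dots,x_N$ is $\sum_iF(x_i)\prod_{j\ne i}(x_i-x_j)^{-1}$, and that it kills polynomials of degree less than $N$. For $0\le\kappa\le d-b-1$ let $\delta_\kappa$ be the divided difference on the $b+2$ nodes $\theta_\kappa,\dots,\theta_{\kappa+b+1}$; it kills degree $\le b$. If $\kappa+1\le i\le\kappa+b$, then all these nodes have index within $b$ of $i$, so $f(\theta_i,\cdot)$ vanishes on them and $0=\delta_\kappa f(\theta_i,\cdot)=\sum_{m<b}\theta_i^m\delta_\kappa(h_m)$. These are $b$ distinct values of $\theta_i$ and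 $b$ unknowns, so $\delta_\kappa(h_m)=0$ for all $m<b$ and all $\kappa$. Let $p$ be the polynomial of degree $\le b$ that agrees with $h_m$ at $\theta_0,\dots,\theta_b$. Then $\delta_0(h_m-p)=0$, and $h_m-p$ vanishes at all nodes of $\delta_0$ but $\theta_{b+1}$, so it vanishes there too. Using $\delta_1,\delta_2,\dots$ in turn, it vanishes at $\theta_{b+2},\dots,\theta_d$. As its degree is at most $d$, $h_m=p$. But $h_m$ has only terms of degree $>b$, so $h_m=0$.

**Killing the rest.** Now $f(\theta_i,Z)=g_i(Z)$ has degree $\le b$ and vanishes at $\theta_j$ for all $j\in\{0,\dots,d\}$ with $|i-j|\le b$. There are at least $b+1$ such $j$. So $g_i=0$ for $0\le i\le d$, i.e. $\sum_mc_{mn}\theta_i^m=0$ for all $i$ and all $n\le b$. By Vandermonde $c_{mn}=0$ for $n\le b$. So $f=0$. The starred version is the same proof with the roles exchanged. $\square$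

**Lemma 4.** For $0\le b\le d$: $\;D^*D_be_0^*\subseteq D^*_{b-1}D_be_0^*+e_0^*D_be_0^*$.

*Proof.* Since $e_i^*a^me_0^*=0$ for $i>m$, each $y\in D_be_0^*$ is $y=\sum_{i\le b}e_i^*y$. Given a polynomial $p$, let $\tilde p$ have degree $\le b-1$ and agree with $p$ at $\theta_1^*,\dots,\theta_b^*$ ($\tilde p=0$ if $b=0$). Then $p(a^*)y-\tilde p(a^*)y=(p-\tilde p)(\theta_0^*)\,e_0^*y$. $\square$

**A filtration.** We organize words by the number of alternations. Let $C\subseteq e_0^*T_ke_0^*$ be the subalgebra (unit $e_0^*$) generated by the $e_0^*\tau_i(a)e_0^*$, equivalently by the $e_0^*a^ie_0^*$ $(1\le i\le d)$; it contains $e_0^*De_0^*$. Nothing is claimed about commutativity of $C$ here. For $n\ge1$ let $a_{(n)}=a$, $E^{(n)}=D$, $E^{(n)}_b=D_b$ if $n$ is odd, and $a_{(n)}=a^*$, $E^{(n)}=D^*$, $E^{(n)}_b=D^*_b$ if $n$ is even. Put $N_0=C$ and $N_n=E^{(n)}N_{n-1}$. Then $N_{n-1}\subseteq N_n$. The union of the $N_n$ contains $e_0^*$, is stable under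 $D$ and $D^*$, and lies in $T_ke_0^*$, so it equals $T_ke_0^*$. Moreover $u_s\in N_{|s|}$, and
$$E^{(n)}N_{n-2}=N_{n-2}\qquad(n\ge2).\tag{3}$$
For $n\ge3$ this holds because $E^{(n)}=E^{(n-2)}$ is an algebra; for $n=2$ because $D^*e_0^*=ke_0^*$.

**Lemma 5.** For $n\ge2$ and $0\le b\le d$: $\;E^{(n)}E_b^{(n-1)}N_{n-2}\subseteq N_{n-1}+E^{(n)}_{b-1}N_{n-1}$.

This is the mechanism behind "decreasing degrees": after a polynomial of degree $\le b$, the next one matters only up to degree $b-1$.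

*Proof.* For $b=0$ the claim follows from (3). For $n=2$, multiply Lemma 4 on the right by $C$. Now assume the claim for $n$ and all $b$; we prove it for $n+1$ by induction on $b\ge1$. We have $E_b^{(n)}=E_{b-1}^{(n)}+ka_{(n)}^b$, and the part $E^{(n+1)}E^{(n)}_{b-1}N_{n-1}$ is covered by the case $b-1$. For the other part, $N_{n-1}=E^{(n-1)}N_{n-2}$ and $E^{(n+1)}=E^{(n-1)}$, so Lemma 3 gives
$$E^{(n+1)}a_{(n)}^bN_{n-1}\subseteq E_{b-1}^{(n+1)}a_{(n)}^bN_{n-1}+E^{(n+1)}a_{(n)}^bE_b^{(n-1)}N_{n-2}.$$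
The first term lies in $E_{b-1}^{(n+1)}N_n$. In the second, $a_{(n)}^bE_b^{(n-1)}N_{n-2}\subseteq N_{n-1}+E_{b-1}^{(n)}N_{n-1}$ by the claim for $n$. So the second term lies in $E^{(n+1)}N_{n-1}+E^{(n+1)}E^{(n)}_{b-1}N_{n-1}$. Here $E^{(n+1)}N_{n-1}=N_{n-1}$ by (3), and the last term is covered by the case $b-1$. $\square$

Let $\Sigma_{n,b}=\sum u_sC$ over all $s=\{c_1>\dots>c_n\}$ with $c_n\le b$. Put $\Sigma_n=\Sigma_{n,d}$ for $n\ge1$ and $\Sigma_0=C$.

**Proposition 6.** $E_b^{(n)}N_{n-1}\subseteq N_{n-1}+\Sigma_{n,b}$ for $n\ge1$, $0\le b\le d$. Hence $N_n=N_{n-1}+\Sigma_n$, and $T_ke_0^*=\sum_{s\subseteq\{1,\dots,d\}}u_sC$.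

*Proof.* For $n=1$: $D_b$ is spanned by the $\tau_c(a)$, $c\le b$, and $u_{\{c\}}=\tau_c(a)e_0^*$. Let $n\ge2$ and assume the proposition for $n-1$; in particular $N_{n-1}=N_{n-2}+\Sigma_{n-1}$. Induct on $b$; $b=0$ is trivial. For $b\ge1$ it suffices to treat $a_{(n)}^bN_{n-1}$, which lies in
$$a_{(n)}^bN_{n-2}+a_{(n)}^b\Sigma_{n-1,b}+\sum_{|s|=n-1,\ \min s>b}a_{(n)}^bu_sC .$$
The first term lies in $N_{n-2}$ by (3). For the second, the last polynomial in a generator of $\Sigma_{n-1,b}$ has degree $\le b$, so $\Sigma_{n-1,b}\subseteq E_b^{(n-1)}N_{n-2}$. By Lemma 5 and induction on $b$ the second term lies in $N_{n-1}+E_{b-1}^{(n)}N_{n-1}\subseteq N_{n-1}+\Sigma_{n,b-1}$. In the third, $a_{(n)}^bu_s-u_{s\cup\{b\}}\in E_{b-1}^{(n)}u_s$, because the polynomial defining $u_{s\cup\{b\}}$ from $u_s$ is monic of degree $b$; induction applies to $E_{b-1}^{(n)}u_sC\subseteq E^{(n)}_{b-1}N_{n-1}$. With $b=d$ we get $N_n=N_{n-1}+\Sigma_n$. Since $\Sigma_n=0$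 for $n>d$, $T_ke_0^*=N_d=\sum_su_sC$. $\square$

**Lemma 7.** Let $M=T_ke_0^*$, $M^*_{\le i}=\sum_{j\le i}e_j^*M$, $M_{\ge i}=\sum_{j\ge i}e_jM$. Then $u_s\in M^*_{\le i(s)}\cap M_{\ge i(s)}$ for every $s$.

*Proof.* By the tridiagonal relations $a$ maps $M^*_{\le i}$ into $M^*_{\le i+1}$, and $a-\theta_i$ maps $M_{\ge i}$ into $M_{\ge i+1}$. So $a-\theta_i$ maps $M^*_{\le i}\cap M_{\ge i}$ into $M^*_{\le i+1}\cap M_{\ge i+1}$ for $i<d$. In the same way $a^*-\theta_i^*$ maps it into $M^*_{\le i-1}\cap M_{\ge i-1}$ for $i\ge1$. Now $u_\emptyset\in M^*_{\le0}\cap M_{\ge0}$. Apply the commuting factors in the definition of $u_s$ one at a time, in increasing order of $h$ when climbing and in decreasing order of $h$ when descending. $\square$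

## 5. The universal parameter ring and its generic point

**The ring $O$.** We want one ring that maps to all data. In $\mathbb Z[\beta,\vartheta_0,\vartheta_1,\vartheta_2,\vartheta_0^*,\vartheta_1^*,\vartheta_2^*]$ put $\theta_i=\vartheta_i$ for $i\le2$ and $\theta_{i+1}=\theta_{i-2}-(\beta+1)(\theta_{i-1}-\theta_i)$ for $i\ge2$, and likewise $\theta_i^*$. The differences $\theta_i-\theta_j$, $\theta_i^*-\theta_j^*$ $(0\le i<j\le d)$ are nonzero: specialize $\beta=2$, $\theta_i=\theta_i^*=i$. Let $O$ be the localization that inverts them. It is a domain of characteristic $0$. Every $(\mathbb F,\theta,\theta^*)$ satisfying (i), (ii) comes from a ring homomorphism $O\to\mathbb F$: for $d\ge3$ send $\beta+1$ to the common value in (ii) and $\vartheta_i,\vartheta_i^*$ to $\theta_i,\theta_i^*$; for $d\le2$ send the unneeded variables to $0$.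

**The generic point.** Let $\mathbb K$ be the algebraic closure of $\mathrm{Frac}(O)$ and choose $q\in\mathbb K$ with $q^2+q^{-2}=\beta$; it is transcendental over $\mathbb Q$. The recurrence has characteristic polynomial
$$\chi(t)=t^3-(\beta+1)t^2+(\beta+1)t-1=(t-1)(t-q^2)(t-q^{-2})$$
with distinct roots. So $\theta_i=\alpha_0+\alpha_1q^{2i-d}+\alpha_2q^{d-2i}$ and $\theta_i^*=\alpha_0^*+\alpha_1^*q^{2i-d}+\alpha_2^*q^{d-2i}$, where $(\alpha_0,\alpha_1,\alpha_2)$ is the image of $(\vartheta_0,\vartheta_1,\vartheta_2)$ under an invertible linear map over $\mathbb Q(q)$, and similarly for the starred triple. The field $\mathbb Q(q,\alpha_0,\alpha_1,\alpha_2,\alpha_0^*,\alpha_1^*,\alpha_2^*)$ contains $\mathrm{Frac}(O)$, so it has transcendence degree $7$, and these seven generators are algebraically independent over $\mathbb Q$.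

**Normalization.** Choose $\kappa,\kappa_*\in\mathbb K$ with $\kappa^2=\alpha_1\alpha_2$, $\kappa_*^2=\alpha_1^*\alpha_2^*$, and replace $a$ by $(a-\alpha_0)/\kappa$, $a^*$ by $(a^*-\alpha_0^*)/\kappa_*$. This changes neither $T_{\mathbb K}$ nor the $e_i,e_i^*$. It multiplies $e_0^*\tau_i(a)e_0^*$ by $\kappa^{-i}$ and each $u_s$ by a nonzero scalar. So whether the $u_s$ form a basis of $T_{\mathbb K}e_0^*$ is not affected. Matrices of left multiplication in this basis change by a diagonal conjugation and the substitution $\lambda_i\mapsto\kappa^{-i}\lambda_i$ or its inverse, so their ranks are not affected either. Hence in Sections 6–9 we assume, with $x=\alpha_1/\kappa$, $y=\alpha_1^*/\kappa_*$,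
$$\theta_n=xq^{2n-d}+x^{-1}q^{d-2n},\qquad\theta_n^*=yq^{2n-d}+y^{-1}q^{d-2n}.\tag{4}$$
As $x^2=\alpha_1/\alpha_2$ and $y^2=\alpha_1^*/\alpha_2^*$, the elements $q,x,y$ are algebraically independent over $\mathbb Q$. We use (4) for all $n\in\mathbb Z$; all $\theta_n$ are distinct and all $\theta_n^*$ are distinct. Put
$$g=xy,\qquad[n]=\frac{q^n-q^{-n}}{q-q^{-1}},\qquad\Delta=(q-q^{-1})(q^2-q^{-2})(q^3-q^{-3}).$$
Then $q,g$ are algebraically independent over $\mathbb Q$, and $\beta+1=[3]$. We assume $d\ge1$ in Sections 6–9; $d=0$ was settled in Section 1.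

## 6. Tridiagonality as a cubic identity

We want operators $a,a^*$ with $e_ia^*e_j=0$ for $|i-j|>1$. This section encodes these vanishing conditions in one polynomial identity for $a,a^*$, and then in identities for a raising and a lowering operator. Let
$$P(Y,Z)=(Y-Z)\big(Y^2-\beta YZ+Z^2+(q^2-q^{-2})^2\big).$$

**Lemma 8.** For all $n\in\mathbb Z$,
$$P(\theta_n,Z)=(\theta_n-Z)(Z-\theta_{n-1})(Z-\theta_{n+1}),\qquad P(Y,\theta_n)=(Y-\theta_n)(Y-\theta_{n-1})(Y-\theta_{n+1}),\tag{5}$$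
and the same holds for $(\theta^*_n)$ and for the reversed sequences $(\theta_{-n})$, $(\theta^*_{-n})$.

*Proof.* Write $\theta_n=z+z^{-1}$, $\theta_{n+1}=zq^2+z^{-1}q^{-2}$. Then $\theta_n^2+\theta_{n+1}^2=z^2(1+q^4)+z^{-2}(1+q^{-4})+4$, and $\beta\theta_n\theta_{n+1}=z^2(q^4+1)+z^{-2}(1+q^{-4})+\beta^2$. So $\theta_n^2-\beta\theta_n\theta_{n+1}+\theta_{n+1}^2=4-\beta^2=-(q^2-q^{-2})^2$. Thus $\theta_{n+1}$ is a root of the quadratic $Z^2-\beta\theta_nZ+\theta_n^2+(q^2-q^{-2})^2$. The other root is $\beta\theta_n-\theta_{n+1}=\theta_{n-1}$. This gives the first formula in (5); the quadratic factor of $P$ is symmetric in $Y,Z$, which gives the second. Both formulas are symmetric in $n-1,n+1$, so reversal is harmless. $\square$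

For operators put $P_b[b^*]=\sum p_{mn}b^mb^*b^n$, where $P=\sum p_{mn}Y^mZ^n$, and put
$$\mathcal S(r,l)=r^3l-[3]r^2lr+[3]rlr^2-lr^3 .$$

**Lemma 9.** Let $(\eta_n)_{n\in\mathbb Z}$ consist of distinct elements and satisfy (5) with $\eta$ in place of $\theta$, and let $(\eta_n^*)_{n\in\mathbb Z}$ satisfy $\eta^*_{n+3}-[3]\eta^*_{n+2}+[3]\eta^*_{n+1}-\eta^*_n=0$. Let $V=\bigoplus_{n\in\mathbb Z}V_n$ with only finitely many $V_n\neq0$, let $r:V_n\to V_{n+1}$ and $l:V_n\to V_{n-1}$ be linear, and let $b=r+\eta_n$, $b^*=l+\eta_n^*$ on $V_n$. Then on $V_n$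
$$P_b[b^*]=\mathcal S(r,l)+\varepsilon_nr^2,\qquad\varepsilon_n=-\eta_{n-1}\eta_n^*+[3]\eta_n\eta_{n+1}^*-[3]\eta_{n+1}\eta_{n+2}^*+\eta_{n+2}\eta_{n+3}^* .$$

*Proof.* **An adapted form of $P$.** We rewrite $P$ with factors that cancel against the diagonal of $b$. For each $n$, $P$ equals
$$\begin{aligned}Q_n={}&(Y-\eta_{n+1})(Y-\eta_n)(Y-\eta_{n-1})-[3](Y-\eta_{n+1})(Y-\eta_n)(Z-\eta_n)\\&+[3](Y-\eta_{n+1})(Z-\eta_{n+1})(Z-\eta_n)-(Z-\eta_{n+2})(Z-\eta_{n+1})(Z-\eta_n).\end{aligned}$$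
Indeed both cubic parts are $Y^3-[3]Y^2Z+[3]YZ^2-Z^3$. On the line $Y=\eta_{n+1}$ only the last term of $Q_n$ survives, and on $Z=\eta_n$ only the first; by (5) they agree with $P$. So $P-Q_n$ has degree $\le2$ and is divisible by $(Y-\eta_{n+1})(Z-\eta_n)$, hence equals $c\,(Y-\eta_{n+1})(Z-\eta_n)$ with a constant $c$. At $(Y,Z)=(\eta_n,\eta_{n+1})$ both $P$ and $Q_n$ vanish and the product does not, so $c=0$.

**Application to $\xi\in V_n$.** Since $b-\eta_j$ acts as $r$ on $V_j$, the four terms of $Q_n$ give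

* $(b-\eta_{n+1})(b-\eta_n)(b-\eta_{n-1})(l+\eta_n^*)\xi=r^3l\xi+\eta_n^*(b-\eta_{n+1})(b-\eta_n)(b-\eta_{n-1})\xi$;
* $-[3](b-\eta_{n+1})(b-\eta_n)(l+\eta_{n+1}^*)r\xi=-[3]r^2lr\xi-[3]\eta_{n+1}^*(b-\eta_{n+1})(b-\eta_n)^2\xi$;
* $[3](b-\eta_{n+1})(l+\eta_{n+2}^*)r^2\xi=[3]rlr^2\xi+[3]\eta_{n+2}^*(b-\eta_{n+1})^2(b-\eta_n)\xi$;
* $-(l+\eta_{n+3}^*)r^3\xi=-lr^3\xi-\eta_{n+3}^*(b-\eta_{n+2})(b-\eta_{n+1})(b-\eta_n)\xi$.

So $P_b[b^*]\xi=\mathcal S(r,l)\xi+H(b)\xi$ with
$$H(Y)=(Y-\eta_n)(Y-\eta_{n+1})\big\{\eta_n^*(Y-\eta_{n-1})-[3]\eta_{n+1}^*(Y-\eta_n)+[3]\eta_{n+2}^*(Y-\eta_{n+1})-\eta_{n+3}^*(Y-\eta_{n+2})\big\}.$$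
In the braces the coefficient of $Y$ is $0$ by the recurrence for $\eta^*$, and the constant term is $\varepsilon_n$. So $H(b)\xi=\varepsilon_n(b-\eta_{n+1})(b-\eta_n)\xi=\varepsilon_nr^2\xi$. $\square$

**The two equations.** Let $V=\bigoplus_{i=0}^dU_i$ (with $U_j=0$ for other $j$), $r:U_i\to U_{i+1}$, $l:U_i\to U_{i-1}$, $K=q^{2i-d}$ on $U_i$, and
$$a=r+\theta_i,\qquad a^*=l+\theta_i^*\qquad\text{on }U_i .$$
First apply Lemma 9 with $\eta=\theta$, $\eta^*=\theta^*$, $V_n=U_n$. From (4), $\theta_{i-1+k}\theta^*_{i+k}=gq^{4i-2-2d+4k}+g^{-1}q^{-(4i-2-2d+4k)}+\text{const}$ with a constant independent of $k$. The coefficients $-1,[3],-[3],1$ for $k=0,1,2,3$ are those of $\chi$, and $\chi(1)=0$. So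
$$\varepsilon_i=gq^{4i-2-2d}\chi(q^4)+g^{-1}q^{-(4i-2-2d)}\chi(q^{-4}).$$
Here $\chi(q^4)=(q^4-1)(q^4-q^2)(q^4-q^{-2})=q^6\Delta$. Since $\chi$ is invariant under $q\mapsto q^{-1}$ and $\Delta$ changes sign, $\chi(q^{-4})=-q^{-6}\Delta$. Hence $\varepsilon_i=\Delta\big(gq^{4i+4-2d}-g^{-1}q^{-(4i+4-2d)}\big)$. For $\xi\in U_i$ we have $K^2=q^{4i+4-2d}$ on $r\xi\in U_{i+1}$. So
$$P_a[a^*]=0\iff\mathcal S(r,l)=-\Delta\,r(gK^2-g^{-1}K^{-2})r.\tag{6}$$
Next apply Lemma 9 with $\eta_n=\theta_{-n}^*$, $\eta_n^*=\theta_{-n}$, $V_n=U_{-n}$, $b=a^*$, $b^*=a$, and with the roles of $r,l$ exchanged. The hypotheses hold by Lemma 8 and because the recurrence is invariant under reversal. So $P_{a^*}[a]=\mathcal S(l,r)+\varepsilon_i^*l^2$ on $U_i$ with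
$$\varepsilon_i^*=-\theta_i\theta_{i+1}^*+[3]\theta_{i-1}\theta_i^*-[3]\theta_{i-2}\theta_{i-1}^*+\theta_{i-3}\theta_{i-2}^* .$$
Now $\theta_{i-k}\theta^*_{i+1-k}=gq^{4i+2-2d-4k}+g^{-1}q^{-(4i+2-2d-4k)}+\text{const}$, so
$$\varepsilon_i^*=gq^{4i+2-2d}\chi(q^{-4})+g^{-1}q^{-(4i+2-2d)}\chi(q^4)=-\Delta\big(gq^{4i-4-2d}-g^{-1}q^{-(4i-4-2d)}\big).$$
On $l\xi\in U_{i-1}$ we have $K^2=q^{4i-4-2d}$. So
$$P_{a^*}[a]=0\iff\mathcal S(l,r)=\Delta\,l(gK^2-g^{-1}K^{-2})l.\tag{7}$$

## 7. Solving the two cubic equations with quantum loop operators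

**Definition (loop system).** Over a field containing $q$, a loop system on a vector space consists of operators $E_0,E_1,F_0,F_1$ and an invertible $K$ with
$$KE_0=q^2E_0K,\quad KF_1=q^2F_1K,\quad KE_1=q^{-2}E_1K,\quad KF_0=q^{-2}F_0K,\tag{8}$$
$$[E_0,F_1]=[E_1,F_0]=0,\qquad[E_0,F_0]=[F_1,E_1]=h,\qquad h=\frac{K-K^{-1}}{q-q^{-1}},\tag{9}$$
$$\mathcal S(E_i,E_j)=\mathcal S(F_i,F_j)=0\qquad(i\ne j).\tag{10}$$
These are the relations of the quantum loop algebra $U_q(L\mathfrak{sl}_2)$ with $K_0=K$, $K_1=K^{-1}$. They are invariant under $0\leftrightarrow1$, $K\leftrightarrow K^{-1}$. With $K_0,K_1$ they read $K_iE_i=q^2E_iK_i$, $K_iF_i=q^{-2}F_iK_i$, $K_iE_j=q^{-2}E_jK_i$, $K_iF_j=q^2F_jK_i$ $(i\neq j)$, $[E_i,F_j]=\delta_{ij}(K_i-K_i^{-1})/(q-q^{-1})$, and (10).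

*Example.* Let $t\ne0$. On the space with basis $w_0,w_1$ let $\sigma^+w_0=w_1$, $\sigma^+w_1=0$, $\sigma^-w_1=w_0$, $\sigma^-w_0=0$, $Kw_0=q^{-1}w_0$, $Kw_1=qw_1$, and
$$E_0=t\sigma^+,\quad F_1=\sigma^+,\quad E_1=\sigma^-,\quad F_0=t^{-1}\sigma^- .$$
The relations (8) and $[E_0,F_1]=[E_1,F_0]=0$ are clear. Both $[E_0,F_0]$ and $[F_1,E_1]$ equal $[\sigma^+,\sigma^-]$, which is $1$ on $w_1$ and $-1$ on $w_0$, as is $h$. Every term of (10) contains $E_i^2=0$ or $F_i^2=0$. So this is a loop system.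

We write $[u,v]_c=uv-cvu$ and $[u,v]=[u,v]_1$. Left and right multiplication by $r$ commute, and $(t-1)(t-q^2)(t-q^{-2})=\chi(t)$ with $\beta+1=[3]$, so
$$\mathcal S(r,l)=[r,[r,[r,l]_{c_1}]_{c_2}]_{c_3}\quad\text{for any ordering }c_1,c_2,c_3\text{ of }1,q^2,q^{-2}.\tag{11}$$

**Lemma 10.** Given loop systems on $V'$ and $V''$, the operators $E_i=E_i'\otimes1+K_i'\otimes E_i''$, $F_i=F_i'\otimes K_i''^{-1}+1\otimes F_i''$, $K=K'\otimes K''$ form a loop system on $V'\otimes V''$.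

*Proof.* (8) is clear. For $[E_i,F_j]$, the mixed term $[E_i'\otimes1,1\otimes F_j'']$ vanishes. The other mixed term is $K_i'F_j'\otimes E_i''K_j''^{-1}-F_j'K_i'\otimes K_j''^{-1}E_i''$. With $c=2$ if $i=j$ and $c=-2$ otherwise, $K_iF_j=q^{-c}F_jK_i$ and $K_j^{-1}E_i=q^{-c}E_iK_j^{-1}$, so it vanishes. Hence $[E_i,F_j]=[E_i',F_j']\otimes K_j''^{-1}+K_i'\otimes[E_i'',F_j'']$. This is $0$ for $i\ne j$, and for $i=j$ it is $(K_i'\otimes K_i''-K_i'^{-1}\otimes K_i''^{-1})/(q-q^{-1})$.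

For (10), put $\pi_i=E_i'\otimes1$, $\nu_i=K_i'\otimes E_i''$. Then
$$\nu_i\pi_i=q^2\pi_i\nu_i,\qquad\nu_i\pi_j=q^{-2}\pi_j\nu_i\quad(i\ne j).$$
We show $\mathcal S(\pi_i+\nu_i,\pi_j)=0$ and $\mathcal S(\pi_i+\nu_i,\nu_j)=0$ using (11). For the first, $[\nu_i,\pi_j]_{q^{-2}}=0$; let $m=[\pi_i,\pi_j]_{q^{-2}}$. Then $\nu_im=m\nu_i$, so $[\pi_i+\nu_i,m]=[\pi_i,m]=:m'$. Then $\nu_im'=q^2m'\nu_i$, so $[\pi_i+\nu_i,m']_{q^2}=[\pi_i,m']_{q^2}$. So $\mathcal S(\pi_i+\nu_i,\pi_j)=\mathcal S(\pi_i,\pi_j)=\mathcal S(E_i',E_j')\otimes1=0$. For the second, $\pi_i\nu_j=q^2\nu_j\pi_i$, so $[\pi_i,\nu_j]_{q^2}=0$; let $m=[\nu_i,\nu_j]_{q^2}$. As $\pi_i\nu_i=q^{-2}\nu_i\pi_i$, $\pi_im=m\pi_i$; let $m'=[\nu_i,m]$. Then $\pi_im'=q^{-2}m'\pi_i$. So $\mathcal S(\pi_i+\nu_i,\nu_j)=\mathcal S(\nu_i,\nu_j)=K_i'^3K_j'\otimes\mathcal S(E_i'',E_j'')=0$.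

For the $F_i$ put $\pi_i=1\otimes F_i''$, $\nu_i=F_i'\otimes K_i''^{-1}$. From $K_i^{-1}F_i=q^2F_iK_i^{-1}$ and $K_i^{-1}F_j=q^{-2}F_jK_i^{-1}$ the same two commutation rules follow, so the same argument applies, with $\mathcal S(\pi_i,\pi_j)=1\otimes\mathcal S(F_i'',F_j'')=0$ and $\mathcal S(\nu_i,\nu_j)=\mathcal S(F_i',F_j')\otimes K_i''^{-3}K_j''^{-1}=0$. $\square$

**Proposition 11.** In any loop system, for scalars $A,B,G,J$ let $r=AE_0+BF_1K^{-1}$ and $l=GE_1+JF_0K$. Then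
$$\mathcal S(r,l)=[2]q(q^3-q^{-3})\,r(AJK^2-BGK^{-2})r,\qquad\mathcal S(l,r)=[2]q(q^3-q^{-3})\,l(BGK^{-2}-AJK^2)l .$$

*Proof.* Put $\mathsf X=E_0$, $\mathsf Y=F_1K^{-1}$, so $r=A\mathsf X+B\mathsf Y$. By (8), (9), $\mathsf X\mathsf Y=q^2\mathsf Y\mathsf X$, $K\mathsf X=q^2\mathsf XK$, $K\mathsf Y=q^2\mathsf YK$. Hence
$$r^2=A^2\mathsf X^2+AB(1+q^{-2})\mathsf X\mathsf Y+B^2\mathsf Y^2,\qquad r^2K^{-2}=q^4rK^{-2}r,\qquad r^2K^2=q^{-4}rK^2r .$$

**Step (a): the case $l=E_1$.** We use (11) in the order $q^2,1,q^{-2}$. Let $\mathsf A=[\mathsf X,E_1]_{q^2}$, which commutes with $K$. As $K^{-1}E_1=q^2E_1K^{-1}$, $[\mathsf Y,E_1]_{q^2}=q^2hK^{-1}=\frac{q^2(1-K^{-2})}{q-q^{-1}}=:h_1$. Using $[F_1,E_0]=0$ and $[F_1,E_1]=h$,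
$$[\mathsf Y,\mathsf A]=(E_0h-q^2hE_0)K^{-1}=\tfrac{1-q^4}{q-q^{-1}}E_0=-q^2[2]\mathsf X,$$
and from $K^{-2}\mathsf X=q^{-4}\mathsf XK^{-2}$, and likewise for $\mathsf Y$, $[\mathsf X,h_1]=-[2]\mathsf XK^{-2}$, $[\mathsf Y,h_1]=-[2]\mathsf YK^{-2}$. So
$$[r,[r,E_1]_{q^2}]=[r,A\mathsf A+Bh_1]=A^2[\mathsf X,\mathsf A]-[2]AB(q^2\mathsf X+\mathsf XK^{-2})-[2]B^2\mathsf YK^{-2}.$$
Apply $[r,\cdot]_{q^{-2}}$ and collect.

* $A^3$: $[\mathsf X,[\mathsf X,\mathsf A]]_{q^{-2}}=\mathcal S(E_0,E_1)=0$.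
* $A^2B$: first, $[\mathsf Y,[\mathsf X,\mathsf A]]_{q^{-2}}=\mathsf Y\mathsf X\mathsf A-\mathsf Y\mathsf A\mathsf X-q^{-2}\mathsf X\mathsf A\mathsf Y+q^{-2}\mathsf A\mathsf X\mathsf Y$. Here $\mathsf Y\mathsf X\mathsf A=q^{-2}\mathsf X\mathsf Y\mathsf A=q^{-2}\mathsf X\mathsf A\mathsf Y-[2]\mathsf X^2$ and $\mathsf Y\mathsf A\mathsf X=\mathsf A\mathsf Y\mathsf X-q^2[2]\mathsf X^2=q^{-2}\mathsf A\mathsf X\mathsf Y-q^2[2]\mathsf X^2$. So this is $[2](q^2-1)\mathsf X^2$, and it cancels $-[2]q^2[\mathsf X,\mathsf X]_{q^{-2}}=-[2](q^2-1)\mathsf X^2$. There remains $-[2][\mathsf X,\mathsf XK^{-2}]_{q^{-2}}=-[2](1-q^{-6})\mathsf X^2K^{-2}$.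
* $AB^2$: $[\mathsf Y,\mathsf X]_{q^{-2}}=0$. Further, $[\mathsf Y,\mathsf XK^{-2}]_{q^{-2}}=(q^{-2}-q^{-6})\mathsf X\mathsf YK^{-2}$ and $[\mathsf X,\mathsf YK^{-2}]_{q^{-2}}=(1-q^{-8})\mathsf X\mathsf YK^{-2}$, with sum $(1+q^{-2})(1-q^{-6})\mathsf X\mathsf YK^{-2}$. The contribution is $-[2]$ times this.
* $B^3$: $-[2][\mathsf Y,\mathsf YK^{-2}]_{q^{-2}}=-[2](1-q^{-6})\mathsf Y^2K^{-2}$.

Together, $\mathcal S(r,E_1)=-[2](1-q^{-6})B\,r^2K^{-2}=-[2]q(q^3-q^{-3})B\,rK^{-2}r$.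

**Step (b): the case $l=F_0K$.** We use (11) in the order $q^{-2},1,q^2$. As $KE_0=q^2E_0K$, $[\mathsf X,F_0K]_{q^{-2}}=hK=\frac{K^2-1}{q-q^{-1}}=:h_2$. Let $\mathsf A'=[\mathsf Y,F_0K]_{q^{-2}}=q^2F_1F_0-F_0F_1$, which commutes with $K$. Then
$$[\mathsf X,h_2]=-q^2[2]\mathsf XK^2,\quad[\mathsf Y,h_2]=-q^2[2]\mathsf YK^2,\quad[\mathsf X,\mathsf A']=q^2F_1h-hF_1=\tfrac{q^{-2}-q^2}{q-q^{-1}}F_1K^{-1}=-[2]\mathsf Y .$$
So
$$[r,[r,F_0K]_{q^{-2}}]=[r,Ah_2+B\mathsf A']=-q^2[2]A^2\mathsf XK^2-[2]AB(q^2\mathsf YK^2+\mathsf Y)+B^2[\mathsf Y,\mathsf A'].$$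
Apply $[r,\cdot]_{q^2}$ and collect.

* $A^3$: $-q^2[2][\mathsf X,\mathsf XK^2]_{q^2}=-q^2[2](1-q^6)\mathsf X^2K^2$.
* $A^2B$: $[\mathsf X,\mathsf Y]_{q^2}=0$. Further, $[\mathsf Y,\mathsf XK^2]_{q^2}=(q^{-2}-q^6)\mathsf X\mathsf YK^2$ and $[\mathsf X,\mathsf YK^2]_{q^2}=(1-q^4)\mathsf X\mathsf YK^2$, with sum $(1+q^{-2})(1-q^6)\mathsf X\mathsf YK^2$. The contribution is $-q^2[2]$ times this.
* $AB^2$: there are three terms. The first is $-q^2[2][\mathsf Y,\mathsf YK^2]_{q^2}=-q^2[2](1-q^6)\mathsf Y^2K^2$, and the second is $-[2][\mathsf Y,\mathsf Y]_{q^2}=-[2](1-q^2)\mathsf Y^2$. The third is $[\mathsf X,[\mathsf Y,\mathsf A']]_{q^2}=\mathsf X\mathsf Y\mathsf A'-\mathsf X\mathsf A'\mathsf Y-q^2\mathsf Y\mathsf A'\mathsf X+q^2\mathsf A'\mathsf Y\mathsf X$. Here $\mathsf X\mathsf Y\mathsf A'=q^2\mathsf Y\mathsf X\mathsf A'=q^2\mathsf Y\mathsf A'\mathsf X-q^2[2]\mathsf Y^2$ and $\mathsf X\mathsf A'\mathsf Y=\mathsf A'\mathsf X\mathsf Y-[2]\mathsf Y^2=q^2\mathsf A'\mathsf Y\mathsf X-[2]\mathsf Y^2$.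 So the third term is $[2](1-q^2)\mathsf Y^2$ and cancels the second.
* $B^3$: since $\mathsf A'$ commutes with $K$ and $K^{-1}F_1=q^{-2}F_1K^{-1}$, $[\mathsf Y,[\mathsf Y,\mathsf A']]_{q^2}=q^{-2}[F_1,[F_1,\mathsf A']]_{q^2}K^{-2}$. As $\mathsf A'=q^2[F_1,F_0]_{q^{-2}}$, this is $\mathcal S(F_1,F_0)K^{-2}=0$.

Together, $\mathcal S(r,F_0K)=-q^2[2](1-q^6)A\,r^2K^2=[2]q(q^3-q^{-3})A\,rK^2r$.

**Step (c): conclusion.** $\mathcal S(r,l)$ is linear in $l$, so (a) and (b) give the first formula. For the second, use the symmetry $0\leftrightarrow1$, $K\leftrightarrow K^{-1}$ of the relations. It turns $AE_0+BF_1K^{-1}$ into $AE_1+BF_0K$ and $GE_1+JF_0K$ into $GE_0+JF_1K^{-1}$. So the first formula becomes a statement about $\mathcal S(AE_1+BF_0K,\,GE_0+JF_1K^{-1})$ with middle factor $AJK^{-2}-BGK^2$. Renaming $(A,B,G,J)$ as $(G,J,A,B)$ gives $\mathcal S(l,r)$ with middle factor $BGK^{-2}-AJK^2$. $\square$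

Since $\Delta=[2](q-q^{-1})^2(q^3-q^{-3})$, the choice
$$G=1,\quad J=q^{-1},\quad A=-(q-q^{-1})^2g,\quad B=-q^{-1}(q-q^{-1})^2g^{-1}$$
gives $[2]q(q^3-q^{-3})AJ=-\Delta g$ and $[2]q(q^3-q^{-3})BG=-\Delta g^{-1}$. So **both (6) and (7) hold** for these $r,l,K$.

## 8. A $2^d$-dimensional module at the generic point

**Construction.** Let $L=\mathbb K(t_1,\dots,t_d)$ with indeterminates $t_j$, and let $V$ be the tensor product over $L$ of the loop systems of the Example for $t=t_1,\dots,t_d$, combined by Lemma 10. Let $U_i$ be the $q^{2i-d}$-eigenspace of $K$. It is spanned by the basis tensors with exactly $i$ factors $w_1$, so $\dim_LU_i=\binom di$ and $V=\bigoplus U_i$. Write $\sigma_j^\pm$ for $\sigma^\pm$ in the $j$-th factor and $K_{<j}$ for $K$ on the first $j-1$ factors. Iterating Lemma 10, $E_i$ is the sum over $j$ of $K_i$ on factors before $j$ times $E_i$ at $j$, and $F_i$ is the sum over $j$ of $F_i$ at $j$ times $K_i^{-1}$ on factors after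 $j$. With $\sigma^+K^{-1}=q\sigma^+$ and $\sigma^-K=q\sigma^-$ on each factor,
$$E_0=\sum_jt_jK_{<j}\sigma_j^+,\quad F_1K^{-1}=q\sum_jK_{<j}^{-1}\sigma_j^+,\quad E_1=\sum_jK_{<j}^{-1}\sigma_j^-,\quad F_0K=q\sum_jt_j^{-1}K_{<j}\sigma_j^- .$$
So with the above $A,B,G,J$,
$$r=-(q-q^{-1})^2\rho,\quad\rho=\sum_j\big(gt_jK_{<j}+g^{-1}K_{<j}^{-1}\big)\sigma_j^+,\quad l=\sum_j\big(K_{<j}^{-1}+t_j^{-1}K_{<j}\big)\sigma_j^- .\tag{12}$$
Let $a=r+\theta_i$, $a^*=l+\theta_i^*$ on $U_i$.

**Proposition 12.** $V$ is a $T_{\mathbb K}$-module with $L$-linear action, and $\dim_Le_iV=\dim_Le_i^*V=\binom di$.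

*Proof.* As $(a-\theta_i)U_i\subseteq U_{i+1}$ and $(a^*-\theta_i^*)U_i\subseteq U_{i-1}$, we have $\prod_i(a-\theta_i)=0=\prod_i(a^*-\theta_i^*)$. So $a,a^*$ are diagonalizable, and by triangularity the eigenspaces for $\theta_i$ and $\theta_i^*$ have dimension $\dim U_i=\binom di$. Let $e_i,e_i^*$ be the eigenprojections. By (6), $P_a[a^*]=0$; multiplying by $e_i$ on the left and $e_j$ on the right gives $P(\theta_i,\theta_j)e_ia^*e_j=0$. By (5), $P(\theta_i,\theta_j)=(\theta_i-\theta_j)(\theta_j-\theta_{i-1})(\theta_j-\theta_{i+1})\neq0$ for $|i-j|>1$. So $e_ia^*e_j=0$. In the same way (7) gives $e_i^*ae_j^*=0$ for $|i-j|>1$. $\square$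

Let $v=w_0\otimes\dots\otimes w_0$, which spans $U_0$. Then $lv=0$, so $e_0^*v=v$ and $e_0^*V=Lv$. Define $\zeta_i\in L$ by $e_0^*\tau_i(a)e_0^*v=\zeta_iv$ $(1\le i\le d)$.

**Lemma 13.** (a) $\zeta_1,\dots,\zeta_d$ are algebraically independent over $\mathbb K$. (b) $T_{\mathbb K}v$ spans $V$ over $L$.

*Proof.* **Computing $\zeta_i$.** We relate $\zeta_i$ to the explicit operators (12). We have $\tau_i(a)v=r^iv\in U_i$. The product $\prod_{j\le i}(a^*-\theta_j^*)$ kills $U_0+\dots+U_i$, so $U_0+\dots+U_i\subseteq\sum_{j\le i}e_j^*V$. As $l$ acts on $U_j$ as $a^*-\theta_j^*$,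
$$l^ir^iv=\prod_{j=1}^i(a^*-\theta_j^*)\,r^iv=\prod_{j=1}^i(\theta_0^*-\theta_j^*)\,e_0^*r^iv=\prod_{j=1}^i(\theta_0^*-\theta_j^*)\,\zeta_iv ,$$
because the product kills the components of $r^iv$ in $e_1^*V,\dots,e_i^*V$. So $\zeta_i$ is a nonzero element of $\mathbb K$ times $Z_i$, where $l^i\rho^iv=Z_iv$. By (12), $Z_i$ is a Laurent polynomial in $q,g,t_1,\dots,t_d$ with integer coefficients. Now $q,g$ are algebraically independent over $\mathbb Q$ and the $t_j$ are indeterminates over $\mathbb K$. So a Laurent polynomial in $q,g,t$ that is nonzero at $q=1$ is nonzero in $L$. At $q=1$, (12) becomes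
$$\rho_1=\sum_jp_j\sigma_j^+,\quad l_1=\sum_jp_j'\sigma_j^-,\quad p_j=gt_j+g^{-1},\quad p_j'=1+t_j^{-1}.$$
Put $s_j=p_jp_j'=gt_j+g+g^{-1}+g^{-1}t_j^{-1}$. The $s_j$ are nonzero and distinct elements of $\mathbb Q(g,t)$.

**Proof of (a).** At $q=1$, $\rho_1^iv=i!\sum_{|S|=i}\prod_{j\in S}p_j\,w_S$, where $w_S$ has $w_1$ in the positions of $S$, and $l_1^iw_S=i!\prod_{j\in S}p_j'\,v$. So $Z_i|_{q=1}=(i!)^2\mathrm e_i(s_1,\dots,s_d)$, where $\mathrm e_i$ is the elementary symmetric polynomial. The Jacobian of the $Z_i$ at $q=1$ is thus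
$$\prod_i(i!)^2\cdot\det\Big(\frac{\partial\mathrm e_i}{\partial s_j}\Big)\cdot\prod_j(g-g^{-1}t_j^{-2}).$$
The determinant is nonzero: $\sum_i\mathrm e_iz^i=\prod_k(1+s_kz)$, so the $j$-th column lists the coefficients of $z\prod_{k\ne j}(1+s_kz)$, and these polynomials are linearly independent, since at $z=-1/s_k$ only the $k$-th is nonzero. So $\det(\partial Z_i/\partial t_j)\ne0$ in $L$. Suppose $\Phi\neq0$ is a polynomial over $\mathbb K$ of least degree with $\Phi(Z_1,\dots,Z_d)=0$. Differentiating with respect to $t_1,\dots,t_d$ and inverting the Jacobian gives $(\partial_i\Phi)(Z)=0$ for all $i$. By minimality $\partial_i\Phi=0$ for all $i$, so in characteristic $0$ $\Phi$ is a nonzero constant, a contradiction. So the $Z_i$, and hence the $\zeta_i$, are algebraically independent.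

**Proof of (b).** Let $\sigma^z=[\sigma^+,\sigma^-]$; then $[\sigma^z,\sigma^+]=2\sigma^+$. Operators in different factors commute at $q=1$, so $[\rho_1,l_1]=\sum_js_j\sigma_j^z$ and $[\sum_js_j\sigma_j^z,\sum_jc_j\sigma_j^+]=2\sum_js_jc_j\sigma_j^+$. Starting from $\rho_1$, we see that the algebra generated by $\rho_1,l_1$ over $\mathbb Q(g,t)$ contains $\sum_js_j^mp_j\sigma_j^+$ for all $m\ge0$. The $s_j$ are distinct and $p_j\ne0$, so by Vandermonde it contains every $\sigma_j^+$. Products of the $\sigma_j^+$ applied to $v$ give the whole standard basis. So there are $2^d$ words in $\rho_1,l_1$ whose values on $v$ have nonzero determinant. For the same words in $\rho,l$ the determinant is a Laurent polynomial in $q,g,t$ that is nonzero at $q=1$, hence nonzero in $L$. So the values of these words at $v$ span $V$. Since $r,l$ act on $U_i$ as $a-\theta_i$, $a^*-\theta_i^*$, and $\rho$ is a scalar multiple of $r$, these values lie, up to nonzero scalars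 in $\mathbb K$, in $T_{\mathbb K}v$. $\square$

## 9. Freeness at the generic point

**Proposition 14.** Let $R_{\mathbb K}=\mathbb K[\lambda_1,\dots,\lambda_d]$. Then $M=T_{\mathbb K}e_0^*$ is free over $R_{\mathbb K}$ with basis $\{u_s\}$, and in this basis the matrices of left multiplication by $e_i$ and by $e_i^*$ have rank $\binom di$.

*Proof.* The $\theta_i,\theta_i^*$ satisfy (i), (ii) in $\mathbb K$, so by the quoted fact $M$ is an $R_{\mathbb K}$-module. Let $\varphi:M\to V$, $m\mapsto mv$. Then $\varphi(m.\lambda_i)=m\,e_0^*\tau_i(a)e_0^*v=\zeta_i\varphi(m)$, so $\varphi(m.f)=f(\zeta)\varphi(m)$ for $f\in R_{\mathbb K}$. By Proposition 6 with $k=\mathbb K$, the $u_s$ span $M$ over $R_{\mathbb K}$. So the $2^d$ vectors $\varphi(u_s)$ span, over $L$, the same space as $\varphi(M)=T_{\mathbb K}e_0^*v=T_{\mathbb K}v$. This is all of $V$ by Lemma 13(b). As $\dim_LV=2^d$, they form a basis. If $\sum u_s.f_s=0$, then $\sum f_s(\zeta)\varphi(u_s)=0$,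 so all $f_s(\zeta)=0$, so all $f_s=0$ by Lemma 13(a). Hence the $u_s$ form an $R_{\mathbb K}$-basis. The injection $\lambda_i\mapsto\zeta_i$ of $R_{\mathbb K}$ into $L$ carries the matrix of left multiplication by $e_i$ on $M$ to the matrix of $e_i$ on $V$ in the basis $\varphi(u_s)$, which has rank $\binom di$ by Proposition 12. The same holds for $e_i^*$. $\square$

By the normalization remark in Section 5, Proposition 14 also holds for the original $\theta_i,\theta_i^*\in O$. From now on these are used, and $d\ge0$ is arbitrary again.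

## 10. Transport from $O$ to the given field

Independence does not in general survive a change of scalars, and the quoted commutativity concerns fields, so we do not treat $T_Oe_0^*$ as a module over $O[\lambda_1,\dots,\lambda_d]$. We transport matrices.

**Proposition 15.** $Te_0^*$ is free over $R$ with basis $\{u_s\}_{s\subseteq\{1,\dots,d\}}$, and $e_i^*Te_0^*$, $e_iTe_0^*$ have rank $\binom di$.

*Proof.* **Step 1: matrices over $O[\lambda]=O[\lambda_1,\dots,\lambda_d]$.** By Proposition 6 with $k=O$, for each generator $\gamma\in\{a,a^*,e_i,e_i^*\}$ we have $\gamma u_s=\sum_tu_t\omega_{ts}$ in $T_Oe_0^*$, where each $\omega_{ts}$ is a noncommutative polynomial over $O$ in the elements $e_0^*\tau_i(a)e_0^*$. Map to $T_{\mathbb K}$, where $e_0^*T_{\mathbb K}e_0^*$ is commutative. The relation becomes $\gamma u_s=\sum_tu_t.(\Gamma_\gamma)_{ts}$ with a matrix $\Gamma_\gamma$ over $O[\lambda]$. As the $u_s$ form an $R_{\mathbb K}$-basis of $T_{\mathbb K}e_0^*$,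 $\Gamma_\gamma$ is *the* matrix of left multiplication by $\gamma$.

**Step 2: the relations hold over $O[\lambda]$.** By Step 1 the $\Gamma_\gamma$ satisfy all defining relations of $T_{\mathbb K}$ over $\mathbb K[\lambda]$. Their entries lie in the subring $O[\lambda]$, so these are identities in $O[\lambda]$. Hence $O[\lambda]^{2^d}$, with standard basis $\epsilon_s$, is a $T_O$-module with $O[\lambda]$-linear action. Write $u_s=W_se_0^*$, where $W_s$ is the polynomial in $a,a^*$ over $O$ from Section 2. Under the inclusion into $\mathbb K[\lambda]^{2^d}\cong T_{\mathbb K}e_0^*$, $\epsilon_s\leftrightarrow u_s$, we read off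
$$W_s\epsilon_\emptyset=\epsilon_s,\qquad e_0^*\epsilon_\emptyset=\epsilon_\emptyset,\qquad e_0^*\tau_i(a)e_0^*\epsilon_\emptyset=\lambda_i\epsilon_\emptyset.\tag{13}$$

**Step 3: specialization.** Apply the homomorphism $O\to\mathbb F$ of Section 5 to all entries. The resulting matrices $\bar\Gamma_\gamma$ over $R$ satisfy the relations of $T$, so $R^{2^d}$ is a $T$-module with $R$-linear action that satisfies (13). Let $\varphi_{\mathbb F}:Te_0^*\to R^{2^d}$, $m\mapsto m\epsilon_\emptyset$. By (13), $\varphi_{\mathbb F}(m.\lambda_i)=m\,e_0^*\tau_i(a)e_0^*\epsilon_\emptyset=\lambda_i\varphi_{\mathbb F}(m)$, so $\varphi_{\mathbb F}$ is $R$-linear, and $\varphi_{\mathbb F}(u_s)=W_se_0^*\epsilon_\emptyset=\epsilon_s$. By Proposition 6 with $k=\mathbb F$ the $u_s$ span $Te_0^*$ over $R$. Since their images are independent and span $R^{2^d}$, $\varphi_{\mathbb F}$ is an isomorphism and the $u_s$ form a basis.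

**Step 4: ranks.** The slice $e_i^*Te_0^*$ is the image of the idempotent with matrix $\bar\Gamma_{e_i^*}$, so its rank is $\operatorname{rank}_{\mathrm{Frac}(R)}\bar\Gamma_{e_i^*}$. All minors of $\Gamma_{e_i^*}$ of size $\binom di+1$ vanish, hence so do those of $\bar\Gamma_{e_i^*}$, and $\operatorname{rank}\bar\Gamma_{e_i^*}\le\binom di$. The $\bar\Gamma_{e_i^*}$ are orthogonal idempotents with sum $1$, so $\sum_i\operatorname{rank}\bar\Gamma_{e_i^*}=2^d=\sum_i\binom di$. So equality holds for every $i$. The same argument applies to the $e_i$. $\square$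

## 11. The slices are free

Each slice is a direct summand of a free module, hence finitely generated and projective over a polynomial ring, so the Quillen–Suslin theorem would already give freeness. The following argument is elementary and gives the bases of Theorem 1.

*End of the proof of Theorem 1.* Let $M=Te_0^*$, $\mathcal U_i=\bigoplus_{i(s)=i}u_s.R$, $X_i=\bigoplus_{j\le i}\mathcal U_j$.

**Step 1: $M^*_{\le i}=X_i$.** By Lemma 7, $X_i\subseteq M^*_{\le i}$. Both have rank $\sum_{j\le i}\binom dj$, the first by Lemma 2, the second by Proposition 15. So for each $m\in M^*_{\le i}$ there is $0\ne f\in R$ with $m.f\in X_i$. But $M/X_i\cong\bigoplus_{j>i}\mathcal U_j$ is free, hence torsion-free. So $m\in X_i$.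

**Step 2: the slices for $a^*$.** The map $M^*_{\le i}\to e_i^*M$, $m\mapsto e_i^*m$, is surjective and $R$-linear, with kernel $M^*_{\le i-1}=X_{i-1}$. So $e_i^*M\cong X_i/X_{i-1}\cong\mathcal U_i$, and $\{e_i^*u_s:i(s)=i\}$ is an $R$-basis of $e_i^*M$. It has $\binom di$ elements by Lemma 2.

**Step 3: the slices for $a$.** By Lemma 7, $\bigoplus_{j\ge i}\mathcal U_j\subseteq M_{\ge i}$. The ranks are both $\sum_{j\ge i}\binom dj$, and $M/\bigoplus_{j\ge i}\mathcal U_j\cong\bigoplus_{j<i}\mathcal U_j$ is free. As in Step 1, $M_{\ge i}=\bigoplus_{j\ge i}\mathcal U_j$. The map $M_{\ge i}\to e_iM$, $m\mapsto e_im$, is surjective with kernel $M_{\ge i+1}$. So $e_iM\cong\mathcal U_i$, with $R$-basis $\{e_iu_s:i(s)=i\}$ of $\binom di$ elements. Together with Proposition 15 this proves Theorem 1. $\blacksquare$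

## 12. Split decomposition, injectivity of $\mu$, and a bound on shapes

Three consequences follow in a few lines.

**Split decomposition.** By Section 11, $M^*_{\le i}\cap M_{\ge i}=\mathcal U_i$, so $Te_0^*=\bigoplus_i\big(M^*_{\le i}\cap M_{\ge i}\big)$ with summands free of rank $\binom di$. By the proof of Lemma 7, $(a-\theta_i)\mathcal U_i\subseteq\mathcal U_{i+1}$ and $(a^*-\theta_i^*)\mathcal U_i\subseteq\mathcal U_{i-1}$, with $\mathcal U_{-1}=\mathcal U_{d+1}=0$. (At the ends: $(a-\theta_d)e_dM=0$ and $(a^*-\theta_0^*)e_0^*M=0$.) In (1) this is visible for $d=2$.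

**Injectivity of $\mu$.** $R$ acts on the nonzero free module $Te_0^*$ faithfully, and it acts through $\mu$. So $\mu$ is injective, hence an isomorphism $R\cong e_0^*Te_0^*$.

**A bound on shapes.** Let $V'$ be an irreducible $T$-module with $\dim_{\mathbb F}e_0^*V'=1$. Then $\dim e_iV'\le\binom di$ and $\dim e_i^*V'\le\binom di$ for all $i$. Indeed $e_0^*\tau_i(a)e_0^*$ acts on $e_0^*V'$ as a scalar $z_i$. Let $\mathbb F_z$ be $\mathbb F$ with $\lambda_i$ acting as $z_i$, and let $0\ne w\in e_0^*V'$. The map $Te_0^*\to V'$, $m\mapsto mw$, is onto, since $w=e_0^*w$ and $V'=Tw$, and it sends $m.\lambda_i-z_im$ to $0$. So $V'$ is a quotient of $Te_0^*\otimes_R\mathbb F_z$, whose $e_i$- and $e_i^*$-components have dimension $\binom di$ by Theorem 1.
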